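# Alternating groups acting on nonsolvable connected groups of finite Morley rank: the bound $n+1$

## 1. A first guess: $(n-2)+3$

Let $\mathrm{Alt}(n)$ act definably and faithfully by automorphisms on a connected nonsolvable group $H$ of finite Morley rank. How small can $\operatorname{rk}H$ be? The following is posed in Tuna Altınel and Joshua Wiscons, "Bounding the degree of generic sharp transitivity", arXiv:2407.09636 (2024).

**Conjecture.** Suppose that $\mathrm{Alt}(n)$ acts definably and faithfully by automorphisms on a nonsolvable connected group $H$ of finite Morley rank. Then $n\le\operatorname{rk}H$ for sufficiently large $n$; that is, there is an absolute constant $N$ such that the inequality holds whenever $n\ge N$.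

Here "definable" includes interpretable: the group, the acting group and the action all live in one ambient structure of finite Morley rank.

A natural guess goes as follows. The cheapest nontrivial action of $\mathrm{Alt}(n)$ should be a linear one, and for large $n$ a nontrivial linear representation has degree at least $n-2$. A nonsolvable connected group has rank at least $3$. The cheapest nonsolvable $H$ should pay for both separately, so the minimum should be $(n-2)+3=n+1$, and the conjecture should be true with one unit to spare. We test the guess by hand. Below, $K$ is an algebraically closed field regarded as a pure field, so $\operatorname{rk}K=1$ and ranks of algebraic groups are dimensions.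

*A vector group.* Let $n\ge5$, let $p$ be a prime dividing $n$, and let $K$ have characteristic $p$. Put
$$V=\{v\in K^n:\textstyle\sum v_i=0\}\,/\,K(1,\dots,1).$$
The all-ones vector has sum $n=0$ in $K$, so this makes sense, and $\operatorname{rk}V=n-2$. The group $\mathrm{Alt}(n)$ permutes coordinates. The cycle $(123)$ moves the class of $e_1-e_4$ by the class of $e_2-e_1$, and $e_2-e_1$ is not a constant vector. So the action is nontrivial, hence faithful, since $\mathrm{Alt}(n)$ is simple. Thus $\operatorname{rk}V<n$, and the word "nonsolvable" in the conjecture cannot be dropped.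

*The guess is attained.* Let $\mathrm{Alt}(n)$ act on this $V$ and trivially on $\mathrm{SL}_2(K)$. Then $H=V\times\mathrm{SL}_2(K)$ is connected and nonsolvable of rank $(n-2)+3=n+1$.

*Permuting factors.* $\mathrm{Alt}(n)$ permutes the factors of $\mathrm{SL}_2(K)^n$; the rank is $3n$.

*A simple algebraic group.* $\mathrm{Alt}(n)$ preserves the standard form on $\{v\in\mathbb C^n:\sum v_i=0\}$, so for large $n$ it acts on $\mathrm{SO}_{n-1}(\mathbb C)$ modulo its center, of rank $(n-1)(n-2)/2$. This is far above $n+1$.

*Small $n$.* $\mathrm{Alt}(5)\cong\mathrm{PSL}_2(4)$ acts faithfully by conjugation on $\mathrm{PSL}_2(\overline{\mathbb F}_2)$, and $\mathrm{Alt}(6)\cong\mathrm{PSL}_2(9)$ on $\mathrm{PSL}_2(\overline{\mathbb F}_3)$. Both groups have rank $3$. So $n$ must be large.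

The guess survives. The danger is clear too: a simple group $H$ of small rank that is not known to be algebraic, where representation theory gives nothing directly. Most of the lecture is about such $H$.

## 2. Three theorems and the function $s(n)$

Write fMr for finite Morley rank. A definable action of the finite group $\mathrm{Alt}(n)$ on $H$ is studied inside $H\rtimes\mathrm{Alt}(n)$ with all induced structure, so $\operatorname{rk}$ is additive. $R(H)$ is the solvable radical, the largest solvable normal subgroup. For $H=V\times\mathrm{SL}_2(K)$ as above, $R(H)=V\times\{\pm1\}$, while $R(H)^\circ=V$.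

**Definition.** For $n\ge9$ let $s(n)$ be the least rank of an infinite simple group of fMr admitting a definable faithful action of $\mathrm{Alt}(n)$ by automorphisms.

It is finite: $\mathrm{Alt}(n)$ embeds in $\mathrm{PSL}_n(\mathbb C)$ by permutation matrices and acts on it by conjugation. Since $\mathrm{Alt}(n-1)\le\mathrm{Alt}(n)$, the function $s$ is nondecreasing.

**Theorem A.** There is $N$ such that if $n\ge N$ and $\mathrm{Alt}(n)$ acts definably and faithfully on a nonsolvable connected group $H$ of fMr, then $\operatorname{rk}H\ge n+1$. The bound $n+1$ is attained for every $n\ge5$.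

**Theorem B.** $s(n)-n\to\infty$. Consequently, for every $c$ there is $N_c$ such that if $n\ge N_c$, $\mathrm{Alt}(n)$ acts definably and faithfully on a connected group $H$ of fMr, and $\mathrm{Alt}(n)$ centralizes $R(H)^\circ$, then $\operatorname{rk}(H/R(H))\ge n+c$.

**Theorem C.** For $n$ large, if in Theorem A $\operatorname{rk}H=n+1$, then $H=V\times L$ with $V,L$ definable and $\mathrm{Alt}(n)$-invariant, where

* $L\cong\mathrm{SL}_2(K)$ or $\mathrm{PSL}_2(K)$, $K$ algebraically closed, $\operatorname{rk}K=1$, and $\mathrm{Alt}(n)$ centralizes $L$;
* $V$ is a connected elementary abelian $p$-group of rank $n-2$ with $p\mid n$, and the image of $\mathbb F_p[\mathrm{Alt}(n)]$ in $\operatorname{End}(V)$ is $M_{n-2}(\mathbb F_q)$ for some power $q$ of $p$.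

So the conjecture is true. The constants are not explicit; they depend on the function $\rho$ of Fact 6 below. The last sentence of Theorem A was proved in Section 1.

## 3. Hulls, 2-tori, and the facts we rely on

Conventions: $x^g=g^{-1}xg$; the action of $\alpha$ on $h$ is written $h^\alpha$ and is conjugation in $H\rtimes\mathrm{Alt}(n)$; $C_H^\circ(x)$ means $C_H(x)^\circ$; $I(X)$ is the set of involutions of $X$.

The elementary facts are in Borovik–Nesin, *Groups of Finite Morley Rank*, cited as [BN].

* (E1) Definable subgroups satisfy the DCC. So there are connected components $X^\circ$ and definable hulls $d(X)$, the smallest definable subgroup containing $X$. $R(H)$ is definable. Derived subgroups of connected groups are definable and connected. A proper definable subgroup of a connected group has smaller rank.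
* (E2) A connected group acting definably on a finite set acts trivially. Hence finite normal subgroups of connected groups are central, and a definable homomorphism from a connected group to a finite group is trivial.
* (E3) Connected groups of rank 1 are abelian (Reineke) and those of rank 2 are solvable (Cherlin). So nonsolvable connected groups have rank $\ge3$.
* (E4) An infinite nonabelian group of fMr without proper nontrivial definable normal subgroups is simple. An infinite simple group of fMr is connected.
* (E5) An injective definable endomorphism of a definable group is surjective. Apply this to squaring: a definable abelian group without involutions is uniquely 2-divisible, and a definable abelian group that is not 2-divisible contains an involution.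
* (E6) A divisible subgroup of a definable group $X$ lies in $X^\circ$, because its image in the finite group $X/X^\circ$ is divisible.

The hull $d(x)$ of one element is abelian, since $Z(C(x))$ is definable, abelian and contains $x$. Example: if $x\in K^\times$ has infinite order, then $d(x)=K^\times$, because $K^\times$ is connected of rank 1.

**Definition.** A group is *2-unipotent* if it is definable, connected, nilpotent, and a 2-group of bounded exponent. A *2-torus* is a divisible abelian 2-group; it is a sum of copies of $\mathbb Z(2^\infty)$, and their number is its *Prüfer rank*. A *decent torus* is a definable divisible abelian group that is the definable hull of its torsion.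

In characteristic 2 the group $K^+$ is 2-unipotent. In other characteristics the elements of 2-power order in $K^\times$ form a 2-torus of Prüfer rank 1, not definable in the pure field; its hull is the decent torus $K^\times$.

**Fact 1** ([BN]; Borovik–Poizat). Sylow 2-subgroups of a group of fMr are conjugate. If $P$ is one, then $P$ has a characteristic finite-index subgroup $P^\circ=U*T$ with $U$ 2-unipotent and $T$ a 2-torus. 2-tori have finite Prüfer rank.

In $\mathrm{SL}_2(K)$, characteristic 2, $P$ is the group of upper unitriangular matrices and $T=1$. In other characteristics $P$ consists of the diagonal matrices of 2-power order extended by $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$; here $U=1$ and $P^\circ\cong\mathbb Z(2^\infty)$.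

**Fact 2** (Altınel–Borovik–Cherlin, *Simple Groups of Finite Morley Rank*, 2008). An infinite simple group of fMr with a nontrivial 2-unipotent subgroup is a simple algebraic group over an algebraically closed field $K$ of characteristic 2. The field is interpretable and the isomorphism definable (Poizat), so its rank is $\dim\cdot\operatorname{rk}K\ge\dim$.

**Fact 3** (Borovik–Burdges–Cherlin, Selecta Math. 2007). A connected group of fMr with finite Sylow 2-subgroups has no involutions.

**Fact 4** (Burdges–Cherlin, *Semisimple torsion in groups of finite Morley rank*, J. Math. Log. 2009). In a connected group of fMr without nontrivial 2-unipotent subgroups, every 2-element lies in a 2-torus.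

The hypothesis is needed: in $\mathrm{SL}_2(K)$ of characteristic 2 there are involutions, but Sylow 2-subgroups have exponent 2, so there are no nontrivial 2-tori.

**Fact 5** (Altınel–Burdges, J. London Math. Soc. 2008). In a connected group of fMr, centralizers of decent tori are connected.

We use this for 2-tori $T$. The hull $d(T)$ is abelian. For $m\ge1$ the group of $m$-th powers of $d(T)$ is definable and contains $T$, so $d(T)$ is divisible. It is generated as a hull by torsion elements, so it is a decent torus. Moreover $C(C(T))$ is definable and contains $T$, hence contains $d(T)$, so $C(T)=C(d(T))$. Therefore $C(T)$ is connected.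

**Fact 6** (Borovik–Cherlin, *Permutation groups of finite Morley rank*, LMS LNS 350, 2008). There is $\rho:\mathbb N\to\mathbb N$ such that every (faithful) definably primitive permutation group $(G,X)$ of fMr satisfies $\operatorname{rk}G\le\rho(\operatorname{rk}X)$.

A transitive $(G,X)$ is *definably primitive* if no definable $G$-invariant equivalence relation on $X$ exists besides the two trivial ones. Example: $\mathrm{PSL}_m(K)$ is 2-transitive on the points of $\mathbb P^{m-1}(K)$, hence primitive. So $\rho(m-1)\ge m^2-1$.

**Fact 7** (Steinberg). Let $G$ be a simple algebraic group over an algebraically closed field $K$, taken as an abstract simple group. Every abstract automorphism of $G$ is a product of an inner, a field and a graph automorphism. The image of the field automorphisms in $\mathrm{Out}(G)$ is a normal subgroup isomorphic to $\mathrm{Aut}(K)$, and the quotient embeds in the symmetry group of the Dynkin diagram with unlabelled edges, which is solvable. (This includes the exceptional graph automorphisms in characteristics 2 and 3.)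

**Fact 8** (Wagner, Math. Z. 151 (1976), 154 (1977); Kleidman–Liebeck, Prop. 5.3.7). For $n\ge9$ a nontrivial linear representation of $\mathrm{Alt}(n)$ over a field of characteristic $p>0$ has degree $\ge n-2$, and $\ge n-1$ if $p\nmid n$. In characteristic $0$ the degree is $\ge n-1$.

The last sentence follows from the first. A representation in characteristic 0 can be realized over a number field, hence over the valuation ring of a prime above some $p>n$. Reduce it. The kernel of reduction meets the finite simple group $\mathrm{Alt}(n)$ in a normal $p$-subgroup, hence trivially, and $p\nmid n$.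

**Fact 9** (Schur). The Schur multiplier of $\mathrm{Alt}(n)$, $n\ge8$, has order 2.

The next three facts serve only Theorem C.

**Fact 10** (Frécon, JAMS 2018). Infinite simple groups of Morley rank 3 are $\mathrm{PSL}_2(K)$, $K$ algebraically closed.

**Fact 11** (Altınel–Cherlin, JSL 1999). If $G$ is perfect of fMr, $C_0$ is a definable central subgroup, and $G/C_0$ is a universal (simply connected) linear algebraic group over an algebraically closed field, then $C_0=1$.

**Fact 12** (Zilber's field theorem, [BN, Thm 9.1]; Macintyre). If an infinite abelian group $W$ acts definably and faithfully on an abelian group $U$ with no infinite proper definable $W$-invariant subgroup ($U$ infinite, $W$-minimal), all of fMr, then there is a definable field $K_0$ with $U\cong K_0^+$ and $W$ definably embedded in $K_0^\times$. Infinite fields of fMr are algebraically closed.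

## 4. Perfect groups on series, inversion, and conjugate 2-tori

**Lemma 1.** Let a perfect group $A$ act on $G$ and act trivially on all factors of an $A$-invariant series $1=G_0\trianglelefteq G_1\trianglelefteq\dots\trianglelefteq G_k=G$. Then $A$ acts trivially on $G$.

*Proof.* By induction it suffices to treat $N\trianglelefteq G$ with $A$ trivial on $N$ and on $G/N$. Fix $g\in G$ and put $\delta(\alpha)=g^{-1}g^\alpha\in N$. For $x\in N$ we have $x^g\in N$, so
$$x^g=(x^g)^\alpha=x^{g^\alpha}=x^{g\delta(\alpha)}=(x^g)^{\delta(\alpha)}.$$
As $x^g$ runs over $N^g=N$, we get $\delta(\alpha)\in Z(N)$. Also $\delta(\alpha\beta)=g^{-1}(g\,\delta(\alpha))^\beta=g^{-1}g^\beta\,\delta(\alpha)=\delta(\beta)\delta(\alpha)$. So $\delta$ is a homomorphism from the perfect group $A$ to an abelian group, hence trivial. $\square$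

**Lemma 2.** If $g$ inverts $x$, then $g$ inverts every element of $d(x)$.

*Proof.* $g$ normalizes $C(x)=C(x^{-1})$, hence also the definable abelian group $Z(C(x))$. The set $\{y\in Z(C(x)):y^g=y^{-1}\}$ is a definable subgroup containing $x$, so it contains $d(x)$. $\square$

**Lemma 3.** Let $X$ be definable without nontrivial 2-unipotent subgroups. Every 2-torus of $X$ lies in a maximal one; the maximal 2-tori are exactly the groups $P^\circ$, $P$ a Sylow 2-subgroup, and they are conjugate in $X$. If $Y\trianglelefteq X$ is definable and $T_1$ is a maximal 2-torus of $Y$, then $X=Y\,N_X(T_1)$.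

*Proof.* By Fact 1 each $P^\circ$ is a 2-torus, and all $P^\circ$ are conjugate, so they have the same finite Prüfer rank. A 2-torus lies in some Sylow 2-subgroup $P$, and then in $P^\circ$, being divisible with $P/P^\circ$ finite. If a 2-torus contains $P^\circ$, it lies in some $Q^\circ$ of the same Prüfer rank, so $P^\circ=Q^\circ$. This gives the first sentence. For the second, let $x\in X$. Then $T_1^x$ is a maximal 2-torus of $Y$, so $T_1^x=T_1^y$ for some $y\in Y$, and $xy^{-1}\in N_X(T_1)$. $\square$

## 5. Abelian groups have rank at least $n-2$

From here on $A=\mathrm{Alt}(n)$. Fact 8 bounds the degree of a representation, but an abelian group of fMr need not come with a field. For instance, $A$ acts on the torus $\{t\in(K^\times)^n:\prod t_i=1\}$ of rank $n-1$, which is no vector space. The remedy is to use matrix rings over finite fields or number fields that arise from the group ring.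

**Definition.** A connected definable abelian group $U\neq0$ with a definable action of $A$ is *$A$-minimal* if its only proper definable connected $A$-invariant subgroup is $0$.

For example, $K^n$ with permuted coordinates is not $A$-minimal: it contains the subgroup of vectors of sum $0$.

**Lemma 4.** Let $n\ge9$ and let $A$ act definably and nontrivially on a connected abelian $V$ of fMr. Then $\operatorname{rk}V\ge n-2$. If $\operatorname{rk}V=n-2$, then $V$ has prime exponent $p\mid n$, the image of $\mathbb F_p[A]$ in $\operatorname{End}V$ is $M_{n-2}(\mathbb F_q)$ for a power $q$ of $p$, $\operatorname{rk}(e_{11}V)=1$, and $C_V(A)=0$.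

*Proof.* **Step 1: an $A$-minimal factor.** The purpose is to reach a module with few submodules. Choosing infinite definable connected $A$-invariant subgroups of minimal rank repeatedly, we get an $A$-invariant series of definable connected subgroups of $V$ with infinite $A$-minimal factors. By Lemma 1, $A$ acts nontrivially on some factor $U$; as $A$ is simple, it acts faithfully. For each prime $p$ the group $pU$ is connected and $A$-invariant, so $pU=0$ or $pU=U$.

**Step 2: the case $pU=0$ for some $p$.** We show that the group ring acts as a full matrix ring, so that $U$ breaks into many equal pieces. Let $R$ be the image of $\mathbb F_p[A]$ in $\operatorname{End}U$, a finite ring of definable endomorphisms, and $J$ its radical. $JU$ is definable, connected and $A$-invariant, and it is proper because $J$ is nilpotent. So $JU=0$, and $J=0$. If $e$ is a central idempotent of $R$, then $U=eU\oplus(1-e)U$ with connected $A$-invariant summands, so one of them is $0$. Hence $R$ is simple, $R=M_r(\mathbb F_q)$. Then $U=\bigoplus_i e_{ii}U$ with definably isomorphic, connected, nonzero, hence infinite, summands. So $\operatorname{rk}U=r\operatorname{rk}(e_{11}U)\ge r$.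 Since $A$ embeds in $\mathrm{GL}_r(\mathbb F_q)$, Fact 8 gives $r\ge n-2$, and $r\ge n-1$ if $p\nmid n$.

**Step 3: the case $U$ divisible.** Now idempotents exist only after tensoring with $\mathbb Q$; we show that they still split $U$ up to finite kernel. For $m\ge1$, $mU=U$, so $U[m]$ is finite. Let $R$ be the image of $\mathbb Z[A]$ in $\operatorname{End}U$. If $\sigma\in R$ and $m\sigma=0$, then $\sigma U=\sigma(mU)=0$. So $R$ is torsion-free and embeds in $S=\mathbb Q\otimes R$, a quotient of $\mathbb Q[A]$; thus $S=\prod_iM_{r_i}(D_i)$ is semisimple. Let $e_1,\dots,e_l$, $l=\sum r_i$, be orthogonal primitive idempotents of $S$ with sum $1$. Choose $m\ge1$ with all $me_i\in R$ and put $U_i=(me_i)U$, a connected nonzero subgroup. Then $\sum U_i\supseteq mU=U$. Let $x\in U_i\cap\sum_{j\ne i}U_j$. Writing $x=(me_i)u$ gives $(me_i)x=mx$; writing $x=\sum_{j\neq i}(me_j)u_j$ gives $(me_i)x=0$. So $x\in U[m]$. Hence the sum map $\bigoplus U_i\to U$ is surjective with finite kernel, and $\operatorname{rk}U=\sum\operatorname{rk}U_i\ge l$. Since $A$ is faithful on $U$, it maps nontrivially to some component $M_r(D)$, and $l\ge r$.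

**Step 4: $D$ is a field.** This is needed to apply Fact 8 to $A\to\mathrm{GL}_r(D)$. Let $Y$ be the simple $\mathbb Q[A]$-module of the component. By Frobenius reciprocity $Y$ embeds in, hence is a summand of, the restriction of a simple constituent $S^\lambda$ of the induced module of $Y$ to $\mathrm{Sym}(n)$. As $S^\lambda$ is absolutely irreducible,
$$\dim_{\mathbb Q}\operatorname{End}_A(S^\lambda)=\dim\operatorname{Hom}_{\mathrm{Sym}(n)}\bigl(S^\lambda,\;S^\lambda\oplus(S^\lambda\otimes\mathrm{sgn})\bigr)\le2.$$
So $\dim_{\mathbb Q}\operatorname{End}_A(Y)\le2$, and a division algebra of dimension at most 2 over $\mathbb Q$ is commutative. Hence $D$ is a field of characteristic 0, and Fact 8 gives $r\ge n-1$.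

**Step 5: the case of equality.** We read off the structure. In all cases $\operatorname{rk}V\ge\operatorname{rk}U\ge n-2$. If $\operatorname{rk}V=n-2$, the other factors of the series have rank 0, so $V=U$; Steps 3 and 4 exclude the divisible case; and Step 2 gives $r=n-2$, $p\mid n$, $\operatorname{rk}(e_{11}V)=1$. Finally $V$ is a direct sum of copies of the simple $M_r(\mathbb F_q)$-module $\mathbb F_q^r$. As $\mathbb F_p[A]$ maps onto $M_r(\mathbb F_q)$, the group $A$ acts on $\mathbb F_q^r$ irreducibly and nontrivially, so it has no nonzero fixed vector there, and $C_V(A)=0$. $\square$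

## 6. From connected groups to simple groups

**Lemma 5.** Let $n\ge9$ and let $A$ act definably and nontrivially on a connected $H$ of fMr.

1. If $A$ acts nontrivially on $R(H)^\circ$, then $\operatorname{rk}R(H)^\circ\ge n-2$; if moreover $H$ is nonsolvable, $\operatorname{rk}H\ge n+1$.
2. Otherwise $H$ is nonsolvable and $\operatorname{rk}(H/R(H))\ge\min(3n,s(n))$.

In all cases $\operatorname{rk}H\ge\min(n-2,s(n))$; if $H$ is nonsolvable, $\operatorname{rk}H\ge\min(n+1,s(n))$.

*Proof.* **Step 1: part 1.** We locate an abelian factor. By Lemma 1, $A$ acts nontrivially on a factor of the derived series of $R(H)^\circ$; it is connected abelian, and Lemma 4 gives rank $\ge n-2$. If $H$ is nonsolvable, so is the connected group $H/R(H)^\circ$, which therefore has rank $\ge3$.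

**Step 2: passage to $H^*=H/R(H)$.** Assume $A$ is trivial on $R(H)^\circ$; we push the action to a quotient with trivial radical. By Lemma 1, $A$ acts nontrivially on $\bar H=H/R(H)^\circ$; in particular $H$ is nonsolvable. The radical $Z=R(H)/R(H)^\circ$ of $\bar H$ is finite, so central. If $\alpha\in A$ is trivial on $\bar H/Z$, then $h\mapsto h^{-1}h^\alpha$ is a map $\bar H\to Z$, and since $Z$ is central it is a homomorphism; by (E2) it is trivial. Hence $A$ acts nontrivially on $H^*$, and $R(H^*)=1$.

**Step 3: minimal normal subgroups of $H^*$ are simple.** We need simple groups on which $A$ can act. Let $N$ be a minimal nontrivial definable normal subgroup of $H^*$. Finite normal subgroups of $H^*$ are central, hence in $R(H^*)=1$; so $N$ is infinite, and $N=N^\circ$ by minimality. $R(N)$ is characteristic in $N$, so $R(N)\le R(H^*)=1$. Thus $Z(N)=1$ and $N$ is nonabelian.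

Distinct such subgroups intersect trivially, hence commute. An element of one of them that lies in a product of others commutes with its own group, so it is $1$, as the groups are centerless. So they generate their direct product, and by rank there are finitely many, $N_1,\dots,N_k$.

Let $S\le N$ be minimal nontrivial definable normal in $N$. $S$ is infinite, since a finite normal subgroup of $N$ lies in $Z(N)=1$. As $R(N)=1$, $S$ is nonabelian, and $Z(S)$, being definable, normal in $N$ and proper in $S$, is trivial. The $H^*$-conjugates of $S$ are also minimal nontrivial definable normal in $N$; as before they generate their direct product, so they are finite in number, and by (E2) the connected $H^*$ normalizes each. So $S=N$. Thus $N$ has no proper nontrivial definable normal subgroup; by (E4) it is simple, and $\operatorname{rk}N\ge3$ by (E3).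

**Step 4: the centralizer of $N_1\cdots N_k$ is trivial.** This makes the action on the $N_i$ informative. If $C_{H^*}(N_1\cdots N_k)\ne1$, this definable normal subgroup would contain some $N_j$, which would then be abelian, a contradiction.

**Step 5: the count.** $A$ permutes the $N_i$. If it does so nontrivially, $A$ embeds in $\mathrm{Sym}(k)$; as $n!/2>(n-1)!$, $k\ge n$ and the rank is $\ge3n$. Otherwise $A$ normalizes each $N_i$. Suppose $A$ centralized all $N_i$. For $h\in H^*$, $\alpha\in A$, $x\in N_1\cdots N_k$ we would have $x^{h^\alpha}=(x^h)^\alpha=x^h$, so $h^\alpha h^{-1}$ centralizes $N_1\cdots N_k$, and $h^\alpha=h$ by Step 4, contradicting Step 2. So $A$ acts nontrivially, hence faithfully, on some $N_i$, and $\operatorname{rk}N_i\ge s(n)$.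

The last two inequalities of the lemma combine parts 1 and 2. $\square$

Lemma 5 reduces Theorem A to $s(n)\ge n+1$ for large $n$. The problem is now about simple groups.

## 7. Descent from $n$ to $n-4$, and two obstacles

Let $A$ act faithfully on an infinite simple group $H$. A sensible first attempt is induction inside $H$. Take $a=(12)(34)$, with support $F$, and let $B_F\cong\mathrm{Alt}(n-4)$ be the alternating group on the other points. $B_F$ commutes with $a$, so it acts on the proper connected subgroup $Y=C_H^\circ(a)$. If it acts nontrivially, Lemma 5 gives $\operatorname{rk}Y\ge\min(n-6,s(n-4))$, hence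
$$\operatorname{rk}H\ge1+\min(n-6,\,s(n-4)).\tag{1}$$

This stops working at two exact points.

The first is arithmetic. Suppose (1) always holds. It yields $s(n)\ge\min(n-5,s(n-4)+1)$: we gain $1$ in rank each time we spend $4$ letters. The function $\lfloor n/4\rfloor$ satisfies this inequality, so nothing better than slope $1/4$ can follow, while we need slope $1$.

The second is that $B_F$ may centralize $C_H^\circ(a)$, and then $Y$ carries no information.

The first obstacle is overcome in two passes. The recursion (1), weak as it is, proves $s(n)\to\infty$. Once the rank of a simple group is large, Fact 6 forces every proper definable connected subgroup to have large codimension, so the "$1$" in (1) may be replaced by any prescribed $q$; and $q>4$ per four letters is enough. This is Section 10. The second obstacle is overcome by showing that it is an illusion, provided we look at all subgroups $Y$ at once.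

**Proposition 6.** Let $n\ge251$, $H$ an infinite simple group of fMr, $A=\mathrm{Alt}(n)$ acting definably and faithfully on $H$. Then either

* (i) $\operatorname{rk}H\ge(n-2)(n-3)/2$, or
* (ii) $H$ has a proper definable connected subgroup $Y$ with $\operatorname{rk}Y\ge\min(n-6,s(n-4))$.

The proof occupies the next two sections.

## 8. Simple groups with a 2-unipotent subgroup

Suppose first that $H$ has a nontrivial 2-unipotent subgroup. We prove (i). By Fact 2, $H$ is simple algebraic over an algebraically closed $K$ of characteristic 2, and $\operatorname{rk}H\ge\dim H$.

**Step 1: $A$ acts by inner automorphisms.** This puts $A$ inside $H$, where representation theory applies. Suppose $A\not\le\mathrm{Inn}(H)$. As $A$ is simple, it embeds in $\mathrm{Out}(H)$, and, being perfect, in $\mathrm{Aut}(K)$ by Fact 7. Then $K$ is an extension of degree $|A|$ of the fixed field of $A$, and $|A|\le2$ by Artin–Schreier, a contradiction. So $A\le\mathrm{Inn}(H)\cong H$.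

**Step 2: $H$ is classical.** We exclude bounded dimension. The adjoint representation of $H$ is nontrivial, since a maximal torus acts through the roots; so it is faithful on the abstractly simple group $H$. By Fact 8, $\dim H\ge n-2\ge249$. Exceptional groups have dimension at most $248$, so $H$ is not exceptional.

**Step 3: the natural module.** We convert a degree bound into a quadratic dimension bound. As an abstract group $H=\hat H/Z(\hat H)$, where $\hat H$ is $\mathrm{SL}_m(K)$, $\mathrm{Sp}_m(K)$ or the connected group $\mathrm{SO}_m(K)$, with $m$ even in the last two cases; here we use that $B_\ell\cong C_\ell$ abstractly in characteristic 2. Also $\dim H=\dim\hat H$. The center $Z(\hat H)$ consists of scalars and has odd order, as the characteristic is 2. The preimage $\hat A$ of $A$ in $\hat H\le\mathrm{SL}_m(K)$ is a central extension of $A$ by a group of odd order. Since $A$ is perfect, $\hat A=Z(\hat H)\hat A'$, so $\hat A'$ is perfect and maps onto $A$ with central kernel of odd order. By Fact 9 the kernel of a perfect central extension of $A$ has order dividing 2; so $\hat A'\cong A$. By Fact 8, $m\ge n-2$. In each of the three cases $\dim H\ge m(m-1)/2\ge(n-2)(n-3)/2$,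 which is (i).

## 9. If $\mathrm{Alt}(n-4)$ never acts: a contradiction

Now suppose $H$ has no nontrivial 2-unipotent subgroup. For a 4-subset $F$ of $\{1,\dots,n\}$ let $B_F=\mathrm{Alt}(\{1,\dots,n\}\setminus F)\cong\mathrm{Alt}(n-4)$. Consider
$$\text{for every }F,\text{ every proper definable connected }Y<H\text{ normalized by }B_F\text{ is centralized by }B_F.\tag{2}$$
If (2) fails, Lemma 5 applied to $B_F$ acting on $Y$ gives (ii). So assume (2); we derive a contradiction.

*Set-up.* The $B_F$ generate $A$, so by (2) $A$ centralizes every $A$-invariant proper definable connected $Y<H$. Let $\Gamma=H\rtimes A$. Then $\Gamma^\circ=H$, so $\Gamma$ has no nontrivial 2-unipotent subgroup, and Lemma 3 applies to all definable subgroups of $\Gamma$. Also $Z(H)=1$ and $A\cap C_\Gamma(H)=1$. Put $M=C_H(A)\ne H$ and $K=M^\circ$. A *double transposition* is a conjugate of $(12)(34)$.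

The strategy: (2) forces connected centralizers into $M$. We shall find that distinct conjugates of $M$ share no involution (Step 6), and then produce two distinct conjugates that do (Step 9).

**Step 1: $C_H^\circ(a)=K$ for every double transposition $a$.** This makes all these centralizers the same group. Let $F$ be the support of $a$. $C_H^\circ(a)$ is proper and $B_F$-invariant, so $B_F$ centralizes it. If $b$ is a double transposition disjoint from $a$, then $b\in B_F$, so $C_H^\circ(a)\le C_H^\circ(b)$, and by symmetry they are equal. Any two double transpositions are both disjoint from a third, as $n\ge12$. So $C_H^\circ(a)$ does not depend on $a$. Double transpositions generate $A$, so $C_H^\circ(a)\le C_H(A)$, hence $C_H^\circ(a)\le K$. Clearly $K\le C_H^\circ(a)$.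

Fix $a=(12)(34)$, $b=(13)(24)$, $c=ab=(14)(23)$ and $V=\{1,a,b,c\}$.

**Step 2: $H$ has involutions.** We need 2-tori, so we must exclude $I(H)=\emptyset$; this is done by counting ranks of sets of involutions in the cosets $aH,bH,cH$. Suppose $H$ has no involutions.

*(2a) A map $x\mapsto z(x)$ on $cH$.* Let $x\in cH$. Then $d(x)\le H\cup cH$, and $d(x)\cap H$ is definable abelian without involutions, so uniquely 2-divisible. As $x^2\in d(x)\cap H$, choose $y\in d(x)\cap H$ with $y^2=x^2$. Then $z=xy^{-1}\in d(x)\cap cH$ satisfies $z^2=1$ and $z\ne1$: an involution. If $z'\in cH$ is any involution commuting with $x$, then $d(x)\le C(z')$, so $zz'=z'z\in H$ has order at most 2, hence is trivial, and $z'=z$. So $z=z(x)$ is the unique involution of $cH$ commuting with $x$. In particular $x\mapsto z(x)$ is definable, and $z(x)\in d(x)$. (If $c$ centralized an element $u\in H$, then $z(cu)=c$. If $c$ inverts $u$, then $cu$ is itself an involution and $z(cu)=cu$.)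

*(2b) Involutions in a coset are conjugate.* Let $D\le H$ be definable and let $v\in V\setminus1$ normalize $D$. We claim that all involutions of $vD$ are $D$-conjugate to $v$. If $i$ is one, then $vi\in D$ and $v(vi)v=iv=(vi)^{-1}$, so $v$ inverts $d(vi)\le D$ by Lemma 2. Take $y\in d(vi)$ with $y^2=vi$. Then $v^y=y^{-1}vy=vy\cdot y=vy^2=i$.

*(2c) The count.* By (2b) with $D=H$, $I_v:=v^H$ is the set of involutions of $vH$, and $\operatorname{rk}I_v=\operatorname{rk}H-\operatorname{rk}K$ by Step 1. Define
$$\varphi:I_a\times I_b\to I_c,\qquad\varphi(i,j)=z(ij).$$
It is definable and $H$-equivariant, and $I_c$ is one $H$-orbit; hence $\varphi$ is surjective with conjugate fibres. The fibre over $c$ is found as follows. The involutions $i,j$ invert $ij$, hence invert $d(ij)\ni z(ij)$ by Lemma 2, so they commute with the involution $z(ij)$. Conversely, if $i,j$ commute with $c$, then $c$ commutes with $ij$, and $z(ij)=c$ by uniqueness. So $\varphi^{-1}(c)=(I_a\cap C(c))\times(I_b\cap C(c))$. Since $a,b$ commute with $c$, $aH\cap C(c)=aC_H(c)$ and $bH\cap C(c)=bC_H(c)$. By (2b) with $D=C_H(c)$, the fibre is $a^{C_H(c)}\times b^{C_H(c)}$. Now $K=C_H^\circ(c)$ has finite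 index in $C_H(c)$ and centralizes $a$ and $b$; so the fibre is finite. Therefore
$$2(\operatorname{rk}H-\operatorname{rk}K)=\operatorname{rk}H-\operatorname{rk}K,\tag{3}$$
whence $\operatorname{rk}K=\operatorname{rk}H$ and $K=H$, a contradiction.

To see that Step 1 is what makes (3) contradictory, run the same count on $H=L^3$, where $L$ is an algebraically closed field of rank 1 and characteristic $\ne2$, with $a,b,c$ acting as $\mathrm{diag}(1,-1,-1)$, $\mathrm{diag}(-1,1,-1)$, $\mathrm{diag}(-1,-1,1)$. Here $I_a,I_b,I_c$ have rank $2$, and $C_H(c)$ is the third axis, which $a$ and $b$ invert. So the fibre has rank $1+1=2$, and the count reads $2+2=2+2$. The three centralizers are different, and there is no contradiction.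

*Consequences.* $H$ has involutions, so by Fact 3 its Sylow 2-subgroups are infinite, and maximal 2-tori of $H$ are nontrivial. By Fact 4 and Lemma 3, every involution of $H$ lies in a maximal 2-torus of $H$.

**Step 3: $K$ contains a maximal 2-torus $T\ne1$ of $H$.** This puts 2-tori inside $M$. Let $P\ge V$ be a Sylow 2-subgroup of $\Gamma$ and $T=P^\circ$, a maximal 2-torus of $\Gamma$. $T\le\Gamma^\circ=H$ by (E6), so $T$ is a maximal 2-torus of $H$. $P$ is infinite, since Sylow 2-subgroups of $H$ are; so $T\ne1$. $V\le P$ normalizes $T$. For $v\in V\setminus1$ put $N_v(t)=tt^v$, an endomorphism of $T$. Its image is divisible and lies in $C_H(v)$, so by (E6) in $C_H^\circ(v)=K$. For $t\in T$,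
$$t^2=N_a(t)N_b(t)N_c(t)\cdot\bigl(tt^at^bt^c\bigr)^{-1},\qquad tt^at^bt^c=N_a(t)N_a(t^b),$$
so $t^2\in K$. Thus $T=\{t^2:t\in T\}\le K$.

**Step 4: if $s\in I(M)$ then $C_H^\circ(s)\le M$.** This is the local version of Step 1. $A$ centralizes $s$, so $C_H^\circ(s)$ is $A$-invariant; it is proper since $Z(H)=1$. By (2), $A$ centralizes it.

**Step 5: if $T_1\le M$ is a maximal 2-torus of $H$, then $N_H(T_1)\le M$.** This is what allows Frattini arguments to end in $M$. Let $s\in I(T_1)$. By Fact 5, $C=C_H(T_1)$ is connected, so $C\le C_H^\circ(s)\le M$. As $A$ centralizes $T_1$, it normalizes $N_H(T_1)$. For $g\in N_H(T_1)$, $\alpha\in A$ and $t\in T_1$, we have $t^{g^\alpha}=(t^g)^\alpha=t^g$; so $g$ and $g^\alpha$ induce the same automorphism of $T_1$, and $A$ acts trivially on $N_H(T_1)/C$. It acts trivially on $C\le M$ too. By Lemma 1, $A$ acts trivially on $N_H(T_1)$.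

**Step 6: if $g\in H$ and $M\cap M^g$ contains an involution $s$, then $g\in M$.** This is the disjointness that we shall contradict. Both $s$ and $s^{g^{-1}}$ lie in $I(M)$. Step 4 for $s$ gives $C_H^\circ(s)\le M$; Step 4 for $s^{g^{-1}}$, conjugated by $g$, gives $C_H^\circ(s)\le M^g$. Let $T_1\ni s$ be a maximal 2-torus of $H$. Being divisible abelian, $T_1\le C_H^\circ(s)\le M\cap M^g$. So $T_1$ and $T_1^{g^{-1}}$ are maximal 2-tori of $H$ inside $M$, hence maximal 2-tori of $M$. By Lemma 3, $T_1^{g^{-1}m}=T_1$ for some $m\in M$. By Step 5, $g^{-1}m\in M$, so $g\in M$.

**Step 7: $C_H(v)=M$ for every double transposition $v$.** We remove the connected component from Step 1. $K=C_H^\circ(v)$ is normal in $C_H(v)$, and $T$ is a maximal 2-torus of $K$. By Lemma 3, $C_H(v)=K\,N_{C_H(v)}(T)\le M$, using Step 5. The other inclusion is clear.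

**Step 8: if $v$ is a double transposition and $l\in I(M)$, then $C_H(vl)\le M$.** The involutions $vl$ will appear in Step 9. Let $Y=C_H^\circ(vl)$.

First, $Y\ne H$. Otherwise $vl\in C_\Gamma(H)\trianglelefteq\Gamma$. For $\alpha\in A$, as $l$ commutes with $A$,
$$(vl)^{-1}(vl)^\alpha=l^{-1}v^{-1}v^\alpha l=v^{-1}v^\alpha\in A\cap C_\Gamma(H)=1,$$
so $v$ would be central in $A$, which is false.

With $F$ the support of $v$, $B_F$ commutes with $v$ and $l$, so it normalizes $Y$. By (2), $B_F$ centralizes $Y$, and by Step 7 for a double transposition in $B_F$, $Y\le M$.

By Step 4, $C_H^\circ(l)\le M$, so $C_H^\circ(l)$ is centralized by $v$ and by $l$; being connected, it lies in $Y$. Take a maximal 2-torus $T_1\ni l$ of $H$; then $T_1\le C_H^\circ(l)\le Y\le M$. So $T_1$ is a maximal 2-torus of $Y\trianglelefteq C_H(vl)$, and by Lemma 3 and Step 5, $C_H(vl)=Y\,N_{C_H(vl)}(T_1)\le M$.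

**Step 9: two distinct conjugates of $M$ share an involution.** This contradicts Step 6. Let $h\in H\setminus M$ and $i=a^h\in aH$. By Step 7, $C_H(i)=M^h$ and $C_H(b)=M$. Put $x=ib\in cH$. Then $d(x)\le H\cup cH$, and $d(x)\cap H$ has index 2 in the abelian group $d(x)$. So $d(x)$ is not 2-divisible, and by (E5) it contains an involution $z$. As $i$ and $b$ invert $x$, they invert $d(x)$ by Lemma 2, so they commute with $z$.

If $z\in H$, then $z\in C_H(b)\cap C_H(i)=M\cap M^h$, contradicting Step 6. So $z\in cH$. Let $l=cz\in H$. Both $c$ and $z$ commute with $b$, so $l\in C_H(b)=M$. Hence $l$ commutes with $c$, $z=cl$, and $l^2=z^2=1$. By Step 8 if $l\ne1$, or Step 7 if $l=1$, $C_H(z)\le M$.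

Moreover $C_H(z)$ contains an involution: $l$ itself if $l\ne1$; and if $l=1$, then $C_H(z)=C_H(c)=M$, which contains involutions by Step 3.

Next, $hzh^{-1}\in cH$ is an involution commuting with $hih^{-1}=a$. Put $l'=c\,hzh^{-1}\in H$. Both factors commute with $a$, so $l'\in C_H(a)=M$, $l'$ commutes with $c$, $hzh^{-1}=cl'$ and $l'^2=1$. As before $C_H(hzh^{-1})\le M$, that is, $C_H(z)\le M^h$.

So $C_H(z)\le M\cap M^h$ contains an involution, while $h\notin M$. This contradicts Step 6. Hence (2) fails, and Proposition 6 is proved. $\square$

## 10. Codimension of subgroups and the growth of $s(n)-n$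

**Lemma 7.** For $q\ge1$ put $\beta(q)=\max(q,\rho(1),\dots,\rho(q-1))$. If $H$ is infinite simple of fMr with $\operatorname{rk}H>\beta(q)$, then $\operatorname{rk}Y\le\operatorname{rk}H-q$ for every proper definable connected $Y<H$.

*Proof.* The purpose is to place $Y$ in a point stabilizer of a definably primitive action. Among the proper definable connected subgroups of $H$ containing $Y$, let $M_0$ have maximal rank. If $M_0=1$, then $Y=1$ and the claim reads $q\le\operatorname{rk}H$, which holds. Otherwise $M=N_H(M_0)<H$ by simplicity. Let $M\le P<H$ with $P$ definable. Then $P^\circ\ge M_0$ is proper and contains $Y$, so $P^\circ=M_0$ by maximality of rank, and $P\le N_H(M_0)=M$. So $M$ is a maximal proper definable subgroup, and $M^\circ=M_0$. A definable $H$-invariant equivalence relation on $H/M$ corresponds to a definable subgroup between $M$ and $H$; so $H$ acts definably primitively on $H/M$, and faithfully by simplicity. The rank of $H/M$ is $r=\operatorname{rk}H-\operatorname{rk}M_0\ge1$. By Fact 6, $\operatorname{rk}H\le\rho(r)$; if $r<q$ this would give $\operatorname{rk}H\le\beta(q)$. So $r\ge q$, and $\operatorname{rk}Y\le\operatorname{rk}M_0=\operatorname{rk}H-r\le\operatorname{rk}H-q$.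 $\square$

**Step 1: $s(n)\to\infty$.** Lemma 7 applies only to large ranks, so we first need this weak growth. For $n\ge251$, apply Proposition 6 to a group of rank $s(n)$. A proper definable subgroup of a connected group has smaller rank, so
$$s(n)\ge\min\bigl\{\tfrac{(n-2)(n-3)}2,\;1+\min(n-6,s(n-4))\bigr\}\ge\min\{n-5,\;s(n-4)+1\}.\tag{4}$$
As $s$ is nondecreasing, if it were bounded it would eventually be a constant $\sigma$, with $\sigma\ge\min(n-5,\sigma+1)$ for all large $n$, which is absurd.

**Step 2: $s(n)-n\to\infty$.** Now the gain of $1$ in (4) is replaced by $q$. Fix $q\ge5$. By Step 1 choose $n_q\ge251$ such that $s(n)>\beta(q)$ and $(n-2)(n-3)/2\ge n+q$ for all $n\ge n_q$. By Proposition 6 and Lemma 7, for $n\ge n_q$,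
$$s(n)\ge\min\{\,n+q-6,\;s(n-4)+q\,\}.$$
With $u(n)=s(n)-n$ this reads
$$u(n)\ge\min\{\,q-6,\;u(n-4)+q-4\,\},\qquad q-4\ge1.\tag{5}$$
So in each residue class mod 4, $u$ increases by at least $1$ at each step until it is $\ge q-6$, and then it stays $\ge q-6$. Hence $s(n)\ge n+q-6$ for all large $n$. As $q\ge5$ was arbitrary, $s(n)-n\to\infty$.

*Proof of Theorem B.* The first statement is Step 2. For the second, suppose $A$ centralizes $R(H)^\circ$. Lemma 5(2) gives $\operatorname{rk}(H/R(H))\ge\min(3n,s(n))$, and this is $\ge n+c$ for large $n$. $\square$

*Proof of Theorem A.* Choose $N\ge9$ with $s(n)\ge n+1$ for $n\ge N$; this is $q=7$ in Step 2. Let $n\ge N$ and let $A$ act definably and faithfully on a nonsolvable connected $H$. By Lemma 5, $\operatorname{rk}H\ge\min(n+1,s(n))=n+1$. In particular $n\le\operatorname{rk}H$, so the conjecture holds. The groups $V\times\mathrm{SL}_2(K)$ of Section 1 attain $n+1$ for every $n\ge5$. $\square$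

## 11. The groups of rank exactly $n+1$

*Proof of Theorem C.* Let $n\ge9$ be so large that $s(n)\ge n+2$, and let $\operatorname{rk}H=n+1$.

**Step 1: the radical.** We show that $V:=R(H)^\circ$ is the module of Lemma 4. If $A$ were trivial on $V$, Lemma 5(2) would give $\operatorname{rk}H\ge\min(3n,s(n))\ge n+2$. So $A$ acts nontrivially on $V$; then $\operatorname{rk}V\ge n-2$ and $\operatorname{rk}(H/V)\ge3$, and equality holds in both. By Lemmas 1 and 4 some derived factor of $V$ has rank $\ge n-2$, so the other factors, being connected of rank 0, are trivial, and $V$ is abelian. By Lemma 4, $V$ has exponent $p\mid n$, the image of $\mathbb F_p[A]$ in $\operatorname{End}V$ is $M_{n-2}(\mathbb F_q)$, $U_0:=e_{11}V$ has rank 1, and $C_V(A)=0$. As an image of $V$, $U_0$ is connected.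

**Step 2: the quotient.** We identify $H/R(H)$ and show that $A$ acts trivially on $\bar H=H/V$. $H/R(H)$ is connected of rank 3 with trivial radical. By Step 3 of the proof of Lemma 5 it contains an infinite simple definable normal subgroup, of rank $\ge3$; so it is itself simple. By Fact 10 it is $\mathrm{PSL}_2(K)$ with $K$ algebraically closed, and $\operatorname{rk}K=1$. As $s(n)>3$, $A$ acts trivially on $H/R(H)$. For $\alpha\in A$ the map $h\mapsto h^{-1}h^\alpha$ is then a homomorphism from $\bar H$ to the finite central subgroup $R(H)/V$, hence trivial. So $h^\alpha\in hV$ for $h\in H$, $\alpha\in A$.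

**Step 3: $H$ acts on $U_0$.** This reduces the action of $H$ on $V$ to rank 1. As $V$ is abelian, $(v^h)^\alpha=(v^\alpha)^{h^\alpha}=(v^\alpha)^h$ for $v\in V$. So the action of $H$ on $V$ commutes with $A$, hence with $M_{n-2}(\mathbb F_q)$. So $H$ acts on $U_0=e_{11}V$, and $V\cong U_0^{\,n-2}$ as an $H$-group.

**Step 4: $H$ centralizes $V$.** This is the heart of the splitting. Otherwise the kernel $C\ge V$ of $H$ on $U_0$ is proper. If $C\,R(H)=H$, then $C$ has finite index in $H$, since $V\le C$ and $R(H)/V$ is finite; then $C=H$, a contradiction. So, $H/R(H)$ being simple, $C\le R(H)$, and $C/V$ is finite. Hence $Q=H/C$ is connected of rank 3, acts faithfully on $U_0$, and maps onto $\mathrm{PSL}_2(K)$ with finite kernel. Let $W\le Q$ be the connected component of the preimage of a root subgroup $\cong K^+$. $W$ is connected of rank 1, so abelian by (E3), and it maps onto the connected group $K^+$ with finite kernel. $U_0$ is connected of rank 1, hence $W$-minimal. By Fact 12 there is a definable field $K_0$ with $U_0\cong K_0^+$ and $W$ embedded definably in $K_0^\times$. Since $\operatorname{rk}K_0=1$ and $K_0^\times$ is connected, $W=K_0^\times$, and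 $K_0$ is algebraically closed of characteristic $p$. So $W$ has elements of every order prime to $p$, and the quotient of $W$ by a finite subgroup has torsion elements of unbounded order. But $K^+$ is torsion-free or of prime exponent, a contradiction.

**Step 5: splitting.** We find the complement to $V$ as the derived subgroup. By Step 4, $V\le Z(H)$. Let $L=H'$, which is definable and connected. $\bar H$ is perfect: $\bar H'$ maps onto the simple group $H/R(H)$, so it has finite index in the connected group $\bar H$. So $H=VL$, and $L=H'=(VL)'=L'$. For $\alpha\in A$, $h\mapsto h^{-1}h^\alpha$ maps $H$ to $V$ by Step 2, and it is a homomorphism as $V$ is central. Since $V$ is abelian, it kills $H'=L$: $A$ centralizes $L$. Hence $L\cap V\le C_V(A)=0$ and $H=V\times L$.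

**Step 6: $L\cong\mathrm{SL}_2(K)$ or $\mathrm{PSL}_2(K)$.** We compare $L$ with $\mathrm{SL}_2(K)$ through a fibre product. $L\cong H/V$ is perfect and connected of rank 3, with a finite central subgroup $Z$ such that $L/Z\cong\mathrm{PSL}_2(K)$. Let $P$ be the connected component of
$$\{(x,y)\in L\times\mathrm{SL}_2(K):x,y\text{ have the same image in }\mathrm{PSL}_2(K)\},$$
a group of rank 3. Both projections of the displayed group are surjective with finite kernels; since $L$ and $\mathrm{SL}_2(K)$ are connected of rank 3, $P$ still projects onto each, with finite kernels, and these are central by (E2). As $\mathrm{SL}_2(K)$ is perfect, $P'$ maps onto it, so $P'$ has finite index in the connected $P$, and $P$ is perfect. By Fact 11 the kernel of $P\to\mathrm{SL}_2(K)$ is trivial. So $P\cong\mathrm{SL}_2(K)$ maps onto $L$ with finite central kernel. The center of $\mathrm{SL}_2(K)$ is $\{\pm1\}$, so $L\cong\mathrm{SL}_2(K)$ or $\mathrm{PSL}_2(K)$. $\square$
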